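# Compact classes in the Cuntz semigroup and the exponential map

## 1. Two theorems on compact classes

Throughout, $A$ is a separable C$^*$-algebra, $\mathcal K=\mathcal K(\ell^2(\mathbb N))$, and $Cu(A)$ is its Cuntz semigroup. An element $x\in Cu(A)$ is *compact* if $x\ll x$, and $\langle a\rangle$ is the class of a positive $a\in A\otimes\mathcal K$. All these words are recalled in Section 2.

**Theorem 1.** Let $D=\mathcal O_\infty$, with generating isometries $s_1,s_2,s_3,\dots$ having mutually orthogonal ranges. Put $e=s_2s_2^*$ and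
$$A=\{f\in C([0,1],D):\ f(1)=s_1f(0)s_1^*+\lambda e\ \text{ for some }\lambda\in\mathbb C\}.$$
Then $A$ is a separable C$^*$-algebra, and there is a compact $x\in Cu(A)$ with $x\neq\langle p\rangle$ for every projection $p\in A\otimes\mathcal K$.

For the second theorem write $B_s=B\otimes\mathcal K$. Ideals are closed and two-sided. For an ideal $J\subset A$ let $k_J$ be a strictly positive contraction in $J_s$, and put $\infty_J=\langle k_J\rangle\in Cu(A)$.

**Theorem 2.** Let $A$ be a separable C$^*$-algebra and $x\in Cu(A)$ compact.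

1. There is a largest ideal $I_x$ of $A$ with $x+\infty_{I_x}=x$. There are projections $p_n\in (I_x)_s$ with $x+\langle p_n\rangle=x$, generating an increasing sequence of ideals whose union is dense in $(I_x)_s$, such that $n\langle p_n\rangle$ is increasing and $\infty_{I_x}=\sup_n n\langle p_n\rangle$.
2. The image $\bar x$ of $x$ in $Cu(A/I_x)$ is $\langle q\rangle$ for a finite projection $q\in(A/I_x)_s$, unique up to Murray–von Neumann equivalence.
3. Let $\delta:K_0(A/I_x)\to K_1(I_x)$ be the exponential map of $0\to I_x\to A\to A/I_x\to0$. Then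
$$x=\langle p\rangle\text{ for some projection }p\in A\otimes\mathcal K\iff \delta([q])=0 .$$

The question behind these theorems comes from Nathanial P. Brown, Alin Ciuperca, "Isomorphism of Hilbert modules over stably finite C*-algebras", arXiv:0811.0958 (2008). Every projection has a compact class, and when $A$ is stably finite it is known that, conversely, every compact class is the class of a projection. Does the converse hold for every separable $A$? Theorem 1 says no. Theorem 2 says exactly when a given compact class comes from a projection: some part of $x$ is "swallowed" by an ideal $I_x$, what is left modulo $I_x$ is an honest finite projection $q$, and the only obstruction is the one element $\delta([q])$ of $K_1(I_x)$.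

## 2. Hilbert modules, Cuntz comparison and the relation $\ll$

**The module picture.** Hilbert modules are right, countably generated Hilbert $A$-modules. For $E\subset F$, the module $E$ is *compactly contained* in $F$, written $E\subset\subset F$, if there is a self-adjoint $T\in\mathcal K(F)$ with $T|_E=\mathrm{id}_E$. For $A=\mathbb C$ this says that $E$ is a finite-dimensional subspace of a Hilbert space: a compact operator is the identity on $E$ only if $\dim E<\infty$, and then the projection onto $E$ serves. One calls $E$ *CEI subequivalent* to $F$ if every compactly contained submodule of $E$ is isomorphic to a compactly contained submodule of $F$, and *CEI equivalent* if this holds both ways. $Cu(A)$ is the set of classes $[E]$ modulo CEI equivalence, with $[E]+[F]=[E\oplus F]$ and $[E]\le[F]$ iff $E$ is CEI subequivalent to $F$. Increasing sequences in $Cu(A)$ have suprema.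

**Definition.** $x\ll y$ means: whenever $y\le\sup_ny_n$ for an increasing sequence $(y_n)$, then $x\le y_n$ for some $n$. The element $x$ is *compact* if $x\ll x$.

From the definition, $x\le y\ll z$ implies $x\ll z$, and $x\ll y\le z$ implies $x\ll z$.

**The positive-element picture.** For positive $b,c\in A_s$, write $b\precsim c$ if $r_ncr_n^*\to b$ for some $r_n\in A_s$, and write $\langle b\rangle\le\langle c\rangle$ in that case; $\langle b\rangle=\langle c\rangle$ means both $b\precsim c$ and $c\precsim b$ (Cuntz equivalence). It is known that $Cu(A)\cong W(A_s)$, the ordered semigroup of these classes, where $\langle a\rangle$ corresponds to $[\overline{a\,\ell^2(A)}]$. We compute in this picture, using $M_n(A_s)\cong A_s$ freely, so that $\langle b\rangle+\langle c\rangle=\langle b\oplus c\rangle$. If $b,c$ lie in matrix algebras over $A$, a comparison $b\precsim c$ in the stabilization can be witnessed by (rectangular) matrices over $A$: cut the witnesses $r_n$ down by the relevant units from both sides. Write $\mathrm{Her}(b)=\overline{bA_sb}$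 for the hereditary subalgebra generated by $b$.

**Elementary facts.**

* If $b\in\mathrm{Her}(c)$ is positive, then $b\precsim c$. Indeed $b^{1/2}\in\mathrm{Her}(c)$ is a limit of elements $cd_nc$, so $b=\lim (cd_n^*c^{1/2})\,c\,(c^{1/2}d_nc)$.
* If $b\le c$, then $b\in\mathrm{Her}(c)$, so $b\precsim c$.
* $\langle yy^*\rangle=\langle y^*y\rangle$. Indeed $yy^*\in\mathrm{Her}((yy^*)^2)$ and $(yy^*)^2=y(y^*y)y^*\precsim y^*y$; exchange roles.
* $\langle b+c\rangle\le\langle b\rangle+\langle c\rangle$, with equality if $bc=0$. For the rows $y=(b^{1/2},c^{1/2})$ and $y'=(b^{1/2},-c^{1/2})$ we have $yy^*=b+c$ and $y^*y\le y^*y+y'^*y'=2(b\oplus c)$; if $bc=0$ then $y^*y=b\oplus c$.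
* $^*$-homomorphisms preserve $\precsim$. Hence an ideal $J$ gives an additive order-preserving map $Cu(A)\to Cu(A/J)$; here $(A/J)_s=A_s/J_s$. The ideals of $A_s$ are exactly the $J_s$.

**Facts quoted from the literature.**

* **(F1)** (Coward–Elliott–Ivanescu, *The Cuntz semigroup as an invariant for C\*-algebras*, Crelle 2008.) If $E'\subset\subset E$ then $[E']\ll[E]$; in particular $\langle(b-\varepsilon)_+\rangle\ll\langle b\rangle$ for $\varepsilon>0$. (As compact operator take $T=g(b)$ with $g(0)=0$ and $g=1$ on $[\varepsilon,\infty)$.) Moreover $\langle b\rangle=\sup_n\langle(b-\frac1n)_+\rangle$, and $x+\sup y_n=\sup(x+y_n)$ for increasing $(y_n)$.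
* **(F2)** (Rørdam, J. Funct. Anal. 1992, Prop. 2.4; Kirchberg–Rørdam, Adv. Math. 2002, Lemma 2.2.) If $b\precsim c$ and $\varepsilon>0$, there is $r$ with $(b-\varepsilon)_+=r^*cr$. If $\|b-c\|<\varepsilon$ then $(b-\varepsilon)_+\precsim c$.

For projections, $\precsim$ is Murray–von Neumann subequivalence: if $p\precsim q$, then (F2) gives $\frac12p=(p-\frac12)_+=r^*qr$, and $w=\sqrt2\,qr$ satisfies $w^*w=p$ and $ww^*\le q$. We write $\sim$ for Murray–von Neumann equivalence of projections. A projection $q$ is *finite* if $q\sim q_1\le q$ forces $q_1=q$. In $\mathcal K$ every projection is finite; the unit of $\mathcal O_\infty$ is not, since $1\sim s_1s_1^*\ne1$.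

## 3. The scalars and the half-open interval, by hand

*Projections are compact.* For a projection $p$ we have $(p-\frac12)_+=\frac12p$, so (F1) gives $\langle p\rangle\ll\langle p\rangle$.

*$A=\mathbb C$.* If $b=\lim r_ncr_n^*$ in $\mathcal K$, then $\operatorname{rank}b\le\operatorname{rank}c$ by lower semicontinuity of rank; conversely, diagonalizing shows that rank inequality gives $b\precsim c$. So $Cu(\mathbb C)=\{0,1,2,\dots,\infty\}$. Each finite $n$ is compact and is the class of a projection. The element $\infty=\sup_m m$ is not compact, since no finite $m$ dominates it.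

*$A=C_0((0,1])$ and $h(t)=t$.* If $\langle h\rangle$ were compact, then $\langle h\rangle=\sup_n\langle(h-\frac1n)_+\rangle$ would give $h\precsim(h-\varepsilon)_+$ for some $\varepsilon\in(0,1)$. Evaluating at $t=\varepsilon$ compares rank $1$ with rank $0$, which is impossible. So $\langle h\rangle$ is not compact.

In these examples a compact class is represented by a positive element with a spectral gap at $0$, and then its support projection lies in the algebra. The next section tries to produce such a gap in general.

## 4. The Blackadar–Cuntz isometry and its defect projection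

Let $x=\langle a\rangle$ be compact. By (F1) there is $\varepsilon>0$ with $a\precsim(a-\varepsilon)_+$. This says that $a$ fits into the part of itself where a gap exists. The natural plan is to turn this into an isometry $v$, argue that $v$ is unitary, and read off that a function of $a$ is a projection. We do the construction in a form general enough to be used again.

For $\gamma>0$ let $f_\gamma:[0,\infty)\to[0,1]$ be $0$ on $[0,\gamma/2]$, $1$ on $[\gamma,\infty)$ and linear in between.

**Lemma 3.** Let $B=M_N(A_s)$, $b\in B_+$, and $d\in\mathrm{Her}(b)$ positive. Suppose $b\precsim d$ and $f(b)d=d$ for $f=f_\gamma$, some $\gamma>0$. Then there is an isometry $v\in1+\mathrm{Her}(b)$ (in $B$ with a unit adjoined) such that $p=1-vv^*$ is a projection in $\mathrm{Her}(b)$ and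

* (i) $\langle b\rangle+\langle p\rangle=\langle b\rangle$;
* (ii) for every ideal $L$ of $B$ containing $p$, the image of $f(b)$ in $B/L$ is a projection, it lies in the hereditary subalgebra generated by the image of $d$, and it is Cuntz equivalent to the image of $b$.

*Proof.* **Step 1: an element $s$ with $s^*s=f(b)$ and $ss^*\in\mathrm{Her}(d)$.** By (F2), $(b-\gamma/2)_+=r^*dr$ for some $r$. Let $g(t)=(2/\gamma)^{1/2}$ on $[0,\gamma]$ and $g(t)=(t-\gamma/2)^{-1/2}$ on $[\gamma,\infty)$. This is continuous, bounded, and $g(t)^2(t-\gamma/2)_+=f(t)$. Put $s=d^{1/2}r\,g(b)$. Then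
$$s^*s=g(b)(b-\gamma/2)_+g(b)=f(b),\qquad ss^*=d^{1/2}rg(b)^2r^*d^{1/2}\in\mathrm{Her}(d).$$
From $(1-f(b))d=0$ we get $(1-f(b))d^{1/2}=0$, as $d^{1/2}$ is a limit of polynomials in $d$ without constant term. Hence
$$(1-s^*s)s=0. \tag{1}$$
Also $s\in\mathrm{Her}(b)$, since $s^*s$ and $ss^*$ are in $\mathrm{Her}(b)$ and $s=\lim(ss^*)^{1/n}s(s^*s)^{1/n}$.

**Step 2: the isometry.** As in Blackadar–Cuntz, let $v=s+(1-s^*s)^{1/2}$. Since $\|(1-s^*s)^{1/2}s\|^2=\|s^*(1-s^*s)s\|=0$ by (1), the cross terms in $v^*v$ vanish and $v^*v=s^*s+(1-s^*s)=1$. Because $s\in\mathrm{Her}(b)$ and $(1-s^*s)^{1/2}-1\in C^*(s^*s)\subset\mathrm{Her}(b)$, we have $v\in1+\mathrm{Her}(b)$, and $p=1-vv^*$ is a projection in $\mathrm{Her}(b)$.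

**Step 3: $p$ is absorbed.** We have $v^*p=0$, so $vbv^*$ and $p$ are orthogonal elements of $\mathrm{Her}(b)$. Therefore $\langle vbv^*\rangle+\langle p\rangle=\langle vbv^*+p\rangle\le\langle b\rangle$. And $\langle vbv^*\rangle=\langle b^{1/2}v^*vb^{1/2}\rangle=\langle b\rangle$. This is "$\le$" in (i), and "$\ge$" is clear.

**Step 4: modulo $p$ there is a projection.** Pass to the quotient by $L$, keep the letters, and write $h=s^*s=f(b)$. There $vv^*=1$, that is,
$$1=ss^*+(1-h)+s(1-h)^{1/2}+(1-h)^{1/2}s^*. \tag{2}$$
Multiply on both sides by $(1-h)^{1/2}$. Since $(1-h)^{1/2}s=0$, only $1-h=(1-h)^2$ survives, so $h$ is a projection. Then $\|s(1-h)\|^2=\|(1-h)h(1-h)\|=0$, so (2) reads $1=ss^*+1-h$. Thus $h=ss^*$, which lies in the hereditary subalgebra generated by $d$. Finally $b\precsim d=f(b)df(b)\precsim f(b)=h\precsim b$. $\square$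

Here is what the plan yields when it works. Call $A$ *stably finite* if no $M_n(\tilde A)$ contains a nonunitary isometry, where $\tilde A$ is the unitization ($\tilde A=A$ if $A$ is unital).

**Proposition 4.** If $A$ is stably finite, every compact $x\in Cu(A)$ is the class of a projection.

*Proof.* Let $x=\langle a\rangle$ and $a\precsim(a-\varepsilon)_+$. Apply Lemma 3 with $b=a$, $d=(a-\varepsilon)_+$, $\gamma=\varepsilon$; the hypothesis $f(a)d=d$ holds because $f=1$ on $[\varepsilon,\infty)$. If $p=0$, then (ii) with $L=0$ says that $f(a)$ is a projection with $\langle f(a)\rangle=x$.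

So we must rule out that $v$ is a nonunitary isometry. For suitable $n$ choose $w\in M_n(A)$ with $1+w$ so close to $v$ that $(1+w)^*(1+w)$ is invertible and $v'=(1+w)\big((1+w)^*(1+w)\big)^{-1/2}$ satisfies $\|v-v'\|<1$. Then $v'=1+w'$ is an isometry with $w'\in M_n(A)$. If $v'$ were unitary, $\|v'^*v-1\|<1$ would make $v$ invertible, hence unitary. So $v'$ is nonunitary, and the compression $1_n+w'\in M_n(\tilde A)$ is a nonunitary isometry, a contradiction. $\square$

Without stable finiteness the argument stops at one point: nothing makes $p=1-vv^*$ vanish. What survives is still useful. If $p\neq0$, then $x$ *absorbs* the nonzero projection $p$, that is $x+\langle p\rangle=x$, and modulo the ideal generated by $p$ the element $x$ *is* the class of a projection. This tells us how to search for a counterexample (let $x$ absorb something) and how to organize a general theorem (divide out everything that $x$ absorbs).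

## 5. Gluing the ends of $C([0,1],\mathcal O_\infty)$

Take again $h(t)=te$. It failed to be compact in Section 3 because cutting off at $\varepsilon$ loses mass near $t=0$. If we add to $h$ a projection $P$ with $P\oplus P\precsim P$ that can supply the lost mass, compactness is restored. The remaining freedom is how to glue the ends of the interval so that no projection can have the class of $h\oplus P$.

*A version without gluing that fails.* Let $B=\{f\in C([0,1],D):f(1)\in s_1Ds_1^*+\mathbb Ce\}$, and let $P(t)=z_tz_t^*$ be as in Step 2 below. Then $\langle h\oplus P\rangle$ is the class of a projection, namely $e\oplus P$ with $e$ the constant function, which lies in $B$. Indeed $h\le e$. Conversely $e=h+(1-t)e$, and $r(t)=(1-t)^{1/2}s_2z_t^*$ lies in $B$ with $rPr^*=(1-t)e$, so $\langle e\rangle\le\langle h\rangle+\langle P\rangle$. With $2\langle P\rangle\le\langle P\rangle$ (proved the same way as in Step 2) we get $\langle e\rangle+\langle P\rangle=\langle h\rangle+\langle P\rangle$. In the algebra of Theorem 1 the constant function $e$ is not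 available, and the gluing forces a $K_0$-contradiction.

*Proof of Theorem 1.* **Step 1: $A$ is a C$^*$-algebra with a character.** Since $s_1^*e=0$,
$$(s_1fs_1^*+\lambda e)(s_1gs_1^*+\mu e)=s_1fgs_1^*+\lambda\mu e .$$
If $f\in A$, then $s_2^*f(1)s_2=\lambda1$, so $\lambda=\chi(f)$ is determined by $f$, depends continuously on $f$, and $\chi:A\to\mathbb C$ is a $^*$-homomorphism. So $A$ is a closed $^*$-subalgebra of the separable algebra $C([0,1],D)$.

**Step 2: a properly infinite projection $P\in A$.** Let
$$z_t=\cos(\tfrac{\pi t}2)s_3+\sin(\tfrac{\pi t}2)s_1s_3 .$$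
As $s_3^*s_1=0$, we get $z_t^*z_t=\cos^2+\sin^2=1$. Put $P(t)=z_tz_t^*$. Then $P(0)=s_3s_3^*$ and $P(1)=s_1s_3s_3^*s_1^*=s_1P(0)s_1^*$, so $P\in A$ and $\chi(P)=0$. For $i=1,2$ let $T_i(t)=z_ts_iz_t^*$. Then $T_i(1)=s_1s_3s_is_3^*s_1^*=s_1T_i(0)s_1^*$, so $T_i\in PAP$, and $T_i^*T_j=z_ts_i^*s_jz_t^*=\delta_{ij}P$. Hence $P\oplus P\sim T_1T_1^*+T_2T_2^*\le P$, and $2\langle P\rangle\le\langle P\rangle$.

**Step 3: the element $x$.** We have $h(0)=0$ and $h(1)=e$, so $h\in A_+$ and $\chi(h)=1$. Put $b=h\oplus P\in M_2(A)\subset A\otimes\mathcal K$ and $x=\langle b\rangle$.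

**Step 4: $x$ is compact.** Fix $0<\varepsilon<1$, let $C=\frac2{1-\varepsilon}$ and $u(t)=Ct(1-t)$. On $[0,1]$ we have
$$t\le C(t-\varepsilon)_++u(t):$$
for $t\le\frac{1+\varepsilon}2$, $C(1-t)\ge1$ gives $u(t)\ge t$; for $t\ge\frac{1+\varepsilon}2$, $C(t-\varepsilon)\ge1\ge t$. So $h\le C(h-\varepsilon)_++ue$. Since $u(0)=u(1)=0$, both $ue$ and $r(t)=u(t)^{1/2}s_2z_t^*$ lie in $A$, and $rPr^*=u\,s_2s_2^*=ue$. Hence $\langle ue\rangle\le\langle P\rangle$, and
$$\langle h\rangle+\langle P\rangle\le\langle(h-\varepsilon)_+\rangle+2\langle P\rangle\le\langle(h-\varepsilon)_+\rangle+\langle P\rangle=\langle(b-\varepsilon)_+\rangle,$$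
because $(P-\varepsilon)_+=(1-\varepsilon)P$. By (F1), $x\le\langle(b-\varepsilon)_+\rangle\ll\langle b\rangle=x$.

**Step 5: $x$ is not the class of a projection.** Suppose $x=\langle p\rangle$ with $p\in A\otimes\mathcal K$ a projection. Write $\chi$ and $\mathrm{ev}_t$ also for their stabilizations. In $\mathcal K$ (after $M_2(\mathcal K)\cong\mathcal K$) we have $\langle\chi(p)\rangle=\langle\chi(b)\rangle=\langle1\oplus0\rangle$, so by Section 3 $\chi(p)$ has rank $1$. Let $p_t=\mathrm{ev}_t(p)$, a norm-continuous path of projections in $D\otimes\mathcal K$. The gluing condition holds on elementary tensors $f\otimes k$, hence by density on all of $A\otimes\mathcal K$: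
$$p_1=(s_1\otimes1)p_0(s_1\otimes1)^*+e\otimes\chi(p).$$
The two summands are orthogonal, because $s_1^*e=0$. The first is equivalent to $p_0$ via the partial isometry $(s_1\otimes1)p_0$. The second has class $[e]=[1]$ in $K_0(D)$, since $\chi(p)$ has rank $1$ and $e=s_2s_2^*\sim1$. Homotopic projections have the same class, so $[p_0]=[p_1]=[p_0]+[1]$, i.e. $[1]=0$ in $K_0(\mathcal O_\infty)$. But $K_0(\mathcal O_\infty)\cong\mathbb Z$ is generated by $[1]$ (Cuntz, Ann. of Math. 1981), a contradiction. $\blacksquare$

For this $x$, the projection $p$ of Lemma 3 in the argument of Proposition 4 is therefore nonzero for every choice made: otherwise $x$ would be the class of the projection $f(a)$.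

## 6. Arithmetic of $\infty_J$

We now turn to Theorem 2. The class $\infty_J$ does not depend on the choice of $k_J$, by (a) below. For $J=A=\mathbb C$ it is the element $\infty\in Cu(\mathbb C)$.

**Lemma 5.** Let $J,J',J_n$ be ideals of $A$.

* (a) $\langle j\rangle\le\infty_J$ for $j\in(J_s)_+$, and $2\infty_J=\infty_J$.
* (b) If $J_s$ is the ideal generated by $c\ge0$, then $\infty_J=\sup_nn\langle c\rangle$.
* (c) If $J=\overline{\bigcup J_n}$ with $J_n$ increasing, then $\infty_J=\sup_n\infty_{J_n}$.
* (d) $\infty_{J+J'}=\infty_J+\infty_{J'}$.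
* (e) If $\bar b\precsim\bar c$ in $(A/J)_s$ for $b,c\in(A_s)_+$, then $\langle b\rangle\le\langle c\rangle+\infty_J$.

*Proof.* (a) Strict positivity gives $\mathrm{Her}(k_J)=J_s\ni j$, so $j\precsim k_J$. The isomorphism $M_2(A_s)\cong A_s$ carries $M_2(J_s)$ to $J_s$, so $k_J\oplus k_J$ is equivalent to an element of $(J_s)_+$, and $2\infty_J\le\infty_J$. The reverse inequality is clear.

(b) "$\ge$": by (a), $n\langle c\rangle\le n\infty_J=\infty_J$. "$\le$": given $\varepsilon>0$, approximate $k_J^{1/2}$ by some $z=\sum_{i\le n}x_icy_i$ so well that $\|k_J-z^*z\|<\varepsilon$. Then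
$$z^*z\le n\sum_{i\le n}y_i^*cx_i^*x_icy_i,\qquad y_i^*cx_i^*x_icy_i\le\|x_i\|^2y_i^*c^2y_i\precsim c ,$$
so $z^*z\precsim c^{\oplus n}$, and (F2) gives $\langle(k_J-\varepsilon)_+\rangle\le\langle z^*z\rangle\le n\langle c\rangle$. Take the supremum over $\varepsilon$ (F1).

(c) "$\ge$" is (a). Given $\varepsilon$, approximating $k_J^{1/2}$ by some $m\in(J_n)_s$ and taking $k'=m^*m$, we get $\|k_J-k'\|<\varepsilon$ with $k'\in(J_n)_{s}$ positive. Then $(k_J-\varepsilon)_+\precsim k'$ and $\langle k'\rangle\le\infty_{J_n}$. Take the supremum over $\varepsilon$.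

(d) $\mathrm{Her}(k_J+k_{J'})$ contains $\mathrm{Her}(k_J)=J_s$ and $\mathrm{Her}(k_{J'})=J'_s$, so $k_J+k_{J'}$ generates all of $(J+J')_s=J_s+J'_s$ as a hereditary algebra. Hence, with (a),
$$\infty_{J+J'}=\langle k_J+k_{J'}\rangle\le\infty_J+\infty_{J'}\le2\infty_{J+J'}=\infty_{J+J'} .$$

(e) (This is due to Ciuperca–Robert–Santiago; here is a proof.) Given $\varepsilon>0$, lift a witness of $\bar b\precsim\bar c$ to get $r\in A_s$ and $j=j^*\in J_s$ with $\|b-rcr^*-j\|<\varepsilon$. In the unitization, $b-\varepsilon\le y:=rcr^*+j_+$. Let $f\ge0$ be continuous and bounded with $f>0$ exactly on $(\varepsilon,\infty)$. The function $f(t)^2(t-\varepsilon)$ is $\ge 0$ and nonzero exactly where $(t-\varepsilon)_+$ is, so these two functions of $b$ generate the same hereditary subalgebra, and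
$$\langle(b-\varepsilon)_+\rangle=\langle f(b)(b-\varepsilon)f(b)\rangle\le\langle f(b)yf(b)\rangle\le\langle y\rangle\le\langle c\rangle+\langle j_+\rangle\le\langle c\rangle+\infty_J .$$
Take the supremum over $\varepsilon$. $\square$

Part (e) is the workhorse: inequalities in the quotient lift to inequalities in $Cu(A)$, at the price of adding $\infty_J$. If $x$ absorbs $\infty_J$, the price is zero.

## 7. The absorbed ideal $I_x$ and the finite projection $q$

Let $x$ be compact and $\mathcal J=\{J:\ x+\infty_J=x\}$. Lemma 3 produces projections that $x$ absorbs. We want these projections to see all of a given $J\in\mathcal J$. The device is to feed Lemma 3 one extra copy of $k_J$, which $x$ absorbs anyway: if $p$ were to miss a part of $k_J$, that extra copy would have nowhere to go.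

**Lemma 6.** Let $x$ be compact, $J\in\mathcal J$, $k=k_J$, $\eta>0$. There is a projection $p\in A_s$ with $x+\langle p\rangle=x$ such that, with $L$ the ideal of $A$ for which $L_s$ is generated by $p$: $(k-\eta)_+\in L_s$, and the image of $x$ in $Cu(A/L)$ is the class of a projection.

*Proof.* Let $x=\langle a\rangle$ and, in $M_3(A_s)$, put
$$b=a\oplus k\oplus k,\qquad c=a\oplus k\oplus0 .$$
Since $2\infty_J=\infty_J$ and $x+\infty_J=x$, we have $\langle b\rangle=\langle c\rangle=x$. By compactness and $x=\sup_n\langle(c-\frac1n)_+\rangle$, there is $\varepsilon>0$ with $b\precsim d:=(c-\varepsilon)_+$. Let $\gamma=\min(\varepsilon,\eta)$ and $f=f_\gamma$. Now $d\le c\le b$, so $d\in\mathrm{Her}(b)$. As $f=1$ on $[\varepsilon,\infty)$ and $b,c$ are diagonal with the same first two entries, $f(b)d=d$. So Lemma 3 applies and gives $p$ (viewed in $A_s\cong M_3(A_s)$) with $x+\langle p\rangle=x$.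

By Lemma 3(ii), modulo $M_3(L_s)$ the element $f(b)=f(a)\oplus f(k)\oplus f(k)$ is a projection whose class is the image of $x$, and it lies in the hereditary subalgebra generated by $(c-\varepsilon)_+=(a-\varepsilon)_+\oplus(k-\varepsilon)_+\oplus0$. Every element of that subalgebra has third diagonal entry $0$. So $f(k)\in L_s$, and $(k-\eta)_+=(k-\eta)_+f(k)\in L_s$ because $f=1$ on $[\eta,\infty)$. $\square$

*Proof of Theorem 2, part 1.* **Step 1: a largest absorbed ideal.** By Lemma 5(d), $\mathcal J$ is closed under sums, and $0\in\mathcal J$. By Lemma 5(c) and $x+\sup y_n=\sup(x+y_n)$, it is closed under closures of increasing unions of sequences. Since $A$ is separable, choose a countable dense subset $\{d_i\}$ of $\bigcup_{J\in\mathcal J}J$ with $d_i\in J_i\in\mathcal J$. Then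
$$I_x:=\overline{\bigcup_{J\in\mathcal J}J}=\overline{\bigcup_n(J_1+\dots+J_n)}$$
lies in $\mathcal J$ and contains every member of $\mathcal J$.

**Step 2: generating $I_x$ by absorbed projections.** Apply Lemma 6 with $J=I_x$ and $\eta=1/n$ to get projections $p_n'$ with $x+\langle p'_n\rangle=x$, generating $(L_n)_s\ni(k_{I_x}-\frac1n)_+$. As $x+m\langle p'_n\rangle=x$ for all $m$, Lemma 5(b) gives $x+\infty_{L_n}=\sup_m(x+m\langle p_n'\rangle)=x$. So $L_n\in\mathcal J$ and $L_n\subset I_x$. Put $p_n=p'_1\oplus\dots\oplus p'_n\in(I_x)_s$. Then $x+\langle p_n\rangle=x$, and $p_n$ generates $(L_1+\dots+L_n)_s$, which increases with $n$. The closure of the union contains all $(k_{I_x}-\frac1n)_+$, hence $k_{I_x}$, hence equals $(I_x)_s$.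

**Step 3: the supremum formula.** The sequence $n\langle p_n\rangle$ is increasing, and $m\langle p_n\rangle\le N\langle p_N\rangle$ for $N=\max(m,n)$. By Lemma 5(c) and (b), $\infty_{I_x}=\sup_n\sup_mm\langle p_n\rangle=\sup_nn\langle p_n\rangle$. $\square$

*Proof of Theorem 2, part 2.* **Step 1: existence of $q$.** By Lemma 6 the image of $x$ in $Cu(A/L_1)$ is the class of a projection. Since $L_1\subset I_x$, mapping on to $Cu(A/I_x)$ gives $\bar x=\langle q\rangle$ with $q$ a projection.

**Step 2: $q$ is finite.** Let $q\sim q_1\le q$ and $r=q-q_1$. Then $\langle q\rangle=\langle q_1\rangle+\langle r\rangle=\langle q\rangle+\langle r\rangle$, so $\langle q\rangle=\langle q\rangle+m\langle r\rangle$ for all $m$. Let $J\supset I_x$ be the ideal for which $(J/I_x)_s$ is generated by $r$. By Lemma 5(b) in $A/I_x$, $\bar x+\infty_{J/I_x}=\bar x$. A surjection maps strictly positive elements to strictly positive ones, so the image of $\infty_J$ is $\infty_{J/I_x}$. Thus $x+\infty_J$ and $x$ have the same image in $Cu(A/I_x)$, and Lemma 5(e) gives $x+\infty_J\le x+\infty_{I_x}=x$.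 So $J\in\mathcal J$, hence $J\subset I_x$ and $r=0$.

**Step 3: uniqueness.** Let $q'$ be a projection with $\langle q'\rangle=\langle q\rangle$. Then $q'\sim q''\le q$ and $q\precsim q''$, so $q\sim q'''\le q''\le q$. Finiteness gives $q'''=q$, hence $q''=q$ and $q'\sim q$. $\square$

## 8. Splitting a trivial projection off a lift

**The exponential map.** For an extension $0\to I\to A\xrightarrow{\pi}A/I\to0$, the map $\delta:K_0(A/I)\to K_1(I)$ sends the class of a projection $q$ over $A/I$ to the class of $\exp(2\pi ia)$, for any self-adjoint lift $a$ of $q$ (some authors insert a sign, which does not matter for us). For example, for $0\to C_0((0,1))\to C_0((0,1])\to\mathbb C\to0$ the function $t$ lifts $1$, and $\delta([1])$ is the class of $e^{2\pi it}$, a generator of $K_1(C_0((0,1)))\cong\mathbb Z$. We use two textbook facts: $\ker\delta=\pi_*K_0(A)$, and $\delta$ is natural.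

*Proof of Theorem 2, part 3.* Write $I=I_x$, and $\pi$ for the quotient map and its extensions to unitizations and matrices. The map $b\mapsto b\otimes e_{11}$ identifies $Cu(A)$ with $Cu(A_s)$. It matches ideals $J$ with $J_s$, the elements $\infty_J$ with $\infty_{J_s}$, and classes of projections with classes of projections; stability of $K$-theory identifies the exponential maps. So we replace $A$ by $A\otimes\mathcal K$ and assume that $A$ is stable; then $q\in A/I$ and $p_n\in I$.

**($\Rightarrow$)** If $x=\langle p\rangle$, then $\langle\pi(p)\rangle=\bar x=\langle q\rangle$, so $\pi(p)\sim q$ by part 2, and $[q]=\pi_*[p]\in\ker\delta$.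

**($\Leftarrow$)** Let $\delta([q])=0$. We look for a projection $R$ over $A$ with $\pi(R)\sim q$; absorption will then do the rest. $K$-theory only supplies a lift of $q\oplus1_k$, and the work is to split off $1_k$ *upstairs*.

**Step 1: what $K$-theory gives.** Since $[q]\in\pi_*K_0(A)$, we have $[q]=\pi_*([G]-[1_k])$ for a projection $G\in M_n(\tilde A)$ whose scalar part has rank $k$. So $[q]+[1_k]=[\pi(G)]$ in $K_0((A/I)^\sim)$, which means $q\oplus1_k\oplus1_l\sim\pi(G)\oplus1_l$ for some $l$. Replacing $G$ by $G\oplus1_l$ and $k$ by $k+l$ (and adjusting $n$), we get $w=(w_1,w_2)$ over $(A/I)^\sim$, with $w_1$ an $n\times1$ and $w_2$ an $n\times k$ block, such that $w^*w=q\oplus1_k$ and $ww^*=\pi(G)$. That is,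
$$w_1^*w_1=q,\quad w_2^*w_2=1_k,\quad w_1^*w_2=0,\quad w_1w_1^*+w_2w_2^*=\pi(G). \tag{3}$$

The sensible next move is to lift $w_2$ to an isometry $y_2$ below $G$ and take $R=G-y_2y_2^*$. A lift of $w_2$ is, however, an isometry only modulo $I$: the defect $1_k-y_2^*y_2$ is some positive element of $M_k(I)$, and there need not be room under $G$ to fill it. Here $x$ helps: $x$ dominates $\infty_I$, so room can be found inside a representative of $x$. For this we need a lift $y_1$ of $w_1$ that is exactly orthogonal to $y_2$.

**Step 2: orthogonal lifts.** Choose lifts $y,z_1$ over $\tilde A$ of $w_2,w_1$ with $Gy=y$ and $Gz_1=z_1$ (multiply arbitrary lifts by $G$). Choose continuous $\psi,\theta:[0,\infty)\to[0,1]$ with $\psi=0$ on $[0,\frac12]$ and $\psi=1$ on $[\frac34,\infty)$; $\theta=0$ on $[0,\frac14]$ and $\theta=1$ on $[\frac12,\infty)$. Put $\varphi(t)=(\psi(t)/t)^{1/2}$, $\varphi(0)=0$, and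
$$y_2=y\,\varphi(y^*y),\qquad y_1=(G-\theta(yy^*))z_1 .$$
We check the properties one by one.

* $y_2^*y_2=\varphi(y^*y)\,y^*y\,\varphi(y^*y)=\psi(y^*y)\le1_k$.
* $\theta(yy^*)y_2=y\,\theta(y^*y)\varphi(y^*y)=y_2$, since $\theta\varphi=\varphi$.
* $Gy_2=y_2$; and $G\theta(yy^*)=\theta(yy^*)$ because $Gy=y$ and $\theta(0)=0$, so $Gy_1=y_1$.
* $y_1^*y_2=z_1^*(G-\theta(yy^*))y_2=z_1^*(y_2-y_2)=0$.
* $\pi(y_2)=w_2\varphi(1_k)=w_2$.
* $\pi(y_1)=(\pi(G)-w_2w_2^*)w_1=w_1$, because $\theta(w_2w_2^*)=w_2w_2^*$, $\pi(G)w_1=w_1$ and $w_2^*w_1=0$.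

Let $a'=y_1^*y_1$ and $c=1_k-y_2^*y_2$, so $0\le c\le1_k$. Since $\pi(a')=q\in A/I$, the scalar part of $a'$ is $0$ and $a'\in A_+$. Since $\pi(c)=0$, $c\in M_k(I)$.

**Step 3: a representative of $x$ built from $a'$.** The image of $\langle a'\rangle$ is $\langle q\rangle=\bar x$. By Lemma 5(e), $x\le\langle a'\rangle+\infty_I$, and $\langle a'\rangle\le x+\infty_I=x$. Adding $\infty_I$ to the second inequality gives $\langle a'\rangle+\infty_I\le x$. So by part 1
$$x=\langle a'\rangle+\infty_I=\sup_n\big(\langle a'\rangle+n\langle p_n\rangle\big).$$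
Compactness gives $m$ with $x\le\langle a'\rangle+m\langle p_m\rangle\le x$. With the projection $P=p_m^{\oplus m}\in M_N(I)$, $N=m$, we have $x=\langle a'\oplus P\rangle$.

**Step 4: finding room for the defect.** We have $\langle c\rangle\le\infty_I\le x=\langle a'\oplus P\rangle$. By (F2), $(c-\frac14)_+=r^*(a'\oplus P)r$ for some $(1+N)\times k$ matrix $r$ over $A$. Let $\omega(t)=\big((t-\frac12)_+/(t-\frac14)_+\big)^{1/2}$, read as $0$ for $t\le\frac12$; it is continuous and vanishes near $0$, so $\omega(c)\in M_k(I)$. Replace $r$ by $r\omega(c)$. Now $r=\binom{r_1}{r_2}$ has entries in $I$, and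
$$r_1^*a'r_1+r_2^*Pr_2=\omega(c)(c-\tfrac14)_+\omega(c)=(c-\tfrac12)_+ . \tag{4}$$

**Step 5: splitting off $1_k$.** Put $Y=\binom{y_2+y_1r_1}{Pr_2}$. Then $(G\oplus P)Y=Y$. Using $y_2^*y_1=0$, $a'=y_1^*y_1$ and (4),
$$Y^*Y=y_2^*y_2+r_1^*a'r_1+r_2^*Pr_2=1_k-c+(c-\tfrac12)_+\ge\tfrac12 1_k,$$
since $1-t+(t-\frac12)_+\ge\frac12$ on $[0,1]$. So $V=Y(Y^*Y)^{-1/2}$ satisfies $V^*V=1_k$, and $F=VV^*\le G\oplus P$. Let $R=(G\oplus P)-F$, a projection. The scalar parts of $G\oplus P$ and of $F$ are projections of rank $k$, the latter below the former, so they are equal. Hence $R$ has scalar part $0$ and $R\in M_{n+N}(A)$. As $r_1,r_2,P$ have entries in $I$, $\pi(Y)=\binom{w_2}{0}$, so $\pi(Y^*Y)=1_k$ and $\pi(V)=\binom{w_2}0$. With (3),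
$$\pi(R)=(\pi(G)-w_2w_2^*)\oplus0=w_1w_1^*\oplus0\sim q .$$

**Step 6: correcting $R$ by an absorbed projection.** $\langle R\rangle$ and $x$ have the same image in $Cu(A/I)$. As in Step 3, Lemma 5(e) gives $x\le\langle R\rangle+\infty_I$ and $\langle R\rangle+\infty_I\le x+\infty_I=x$. Hence $x=\langle R\rangle+\infty_I=\sup_n(\langle R\rangle+n\langle p_n\rangle)$, and by compactness $x=\langle R\rangle+m'\langle p_{m'}\rangle$ for some $m'$. So $x$ is the class of the projection $R\oplus p_{m'}^{\oplus m'}$. $\blacksquare$

## 9. Algebras in which the obstruction vanishes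

**Corollary 7.** A compact $x\in Cu(A)$ is the class of a projection in each of the following cases:

1. $A$ is stably finite (the known case);
2. $2x=x$; in particular always if $A$ is purely infinite in the sense of Kirchberg–Rørdam;
3. $\delta:K_0(A/I)\to K_1(I)$ vanishes for every ideal $I$ of $A$, e.g. if $K_1(I)=0$ for all $I$, or if $A$ has real rank zero.

*Proof.* (1) is Proposition 4. It also fits Theorem 2: if $I_x\ne0$, then Lemma 6 with $J=I_x$ and $\eta$ so small that $(k-\eta)_+\ne0$ gives $p\ne0$, so the isometry $v\in1+M_3(A_s)$ behind it is nonunitary, and the perturbation argument of Proposition 4 contradicts stable finiteness. So $I_x=0$ and $\delta=0$.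

(2) Let $x=\langle a\rangle$ and let $J$ be the ideal with $J_s$ generated by $a$. By Lemma 5(b), $\infty_J=\sup_nnx=x$, so $x+\infty_J=2x=x$ and $J\subset I_x$. Hence $\bar x=0$, $q=0$ and $\delta([q])=0$. In purely infinite algebras all positive elements of $A\otimes\mathcal K$ satisfy $a\oplus a\precsim a$ (Kirchberg–Rørdam, Amer. J. Math. 2000), so $2x=x$ always.

(3) The first assertion, and the case $K_1(I)=0$, are immediate from Theorem 2. If $A$ has real rank zero, so has $A\otimes\mathcal K$, and projections lift from quotients (Brown–Pedersen, J. Funct. Anal. 1991). So every projection in $(A/I)_s$ lifts to a projection in $A_s$, and its class lies in $\pi_*K_0(A)=\ker\delta$. The quotient $A/I$ again has real rank zero, hence an approximate unit of projections, so $K_0(A/I)$ is generated by classes of projections in $(A/I)_s$, and $\delta=0$. $\square$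

## 10. Every element of $K_1(I)$ as an obstruction

**Corollary 8.** Let $I$ be an ideal of $A$ such that $I_s$ contains a full projection $p_0$ with $p_0\oplus p_0\precsim p_0$. Let $q\in(A/I)_s$ be a finite projection and $a\in(A_s)_+$ a lift of $q$. Then $x=\langle a\rangle+\langle p_0\rangle$ is compact, $I_x=I$, $\bar x=\langle q\rangle$, and $x$ is the class of a projection iff $\delta([q])=0$ in $K_1(I)$. Moreover, if $I$ is any separable stable C$^*$-algebra containing such a $p_0$, then every $g\in K_1(I)$ equals $\delta([q])$ for some extension $0\to I\to A\to\mathbb C\to0$ with $q=1$. So a counterexample of this form exists over $I$ if and only if $K_1(I)\neq0$.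

Here *full* means that $p_0$ generates $I_s$ as an ideal.

*Proof.* **Step 1: $x$ is compact.** By Lemma 5(b) and $2\langle p_0\rangle\le\langle p_0\rangle$, $\infty_I=\langle p_0\rangle$. For $0<\varepsilon<1$, $(a-\varepsilon)_+$ lifts $(q-\varepsilon)_+=(1-\varepsilon)q$, and $q\precsim(1-\varepsilon)q$. So Lemma 5(e) gives $\langle a\rangle\le\langle(a-\varepsilon)_+\rangle+\langle p_0\rangle$, and
$$x\le\langle(a-\varepsilon)_+\rangle+2\langle p_0\rangle=\langle(a-\varepsilon)_+\rangle+\langle p_0\rangle=\langle(a\oplus p_0-\varepsilon)_+\rangle\ll x .$$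

**Step 2: $I_x=I$.** Clearly $\bar x=\langle q\rangle$ in $Cu(A/I)$, and $x+\infty_I=\langle a\rangle+2\langle p_0\rangle=x$, so $I\subset I_x$. Suppose $J'=I_x/I\ne0$ and let $k'=k_{J'}$. Mapping $x+\infty_{I_x}=x$ to $Cu(A/I)$ gives $q\oplus k'\precsim q$. Choose $\varepsilon\in(0,1)$ with $(k'-\varepsilon)_+\neq0$. By (F2), $(q\oplus k'-\varepsilon)_+=r^*qr$ for some $r$. Then $s=(1-\varepsilon)^{-1/2}qr=(s_1,s_2)$ satisfies $s^*s=q\oplus(1-\varepsilon)^{-1}(k'-\varepsilon)_+$, that is,
$$s_1^*s_1=q,\qquad s_2^*s_2=(1-\varepsilon)^{-1}(k'-\varepsilon)_+\ne0,\qquad s_1^*s_2=0,\qquad qs_i=s_i .$$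
So $q''=s_1s_1^*\le q$ is equivalent to $q$, while $q''s_2=0$ and $qs_2=s_2\ne0$. Hence $q''\ne q$, contradicting finiteness of $q$. Thus $I_x=I$, and the criterion is Theorem 2(3).

**Step 3: realizing $g\in K_1(I)$.** Let $I$ be stable, with multiplier algebra $M(I)$, and let $Q=M(I)/I$. Since $K_*(M(I))=0$ (Blackadar, *K-Theory for Operator Algebras*, §12.2), the exponential map $K_0(Q)\to K_1(I)$ is an isomorphism. As $I$ is stable, $M(I)$, and hence $Q$, contains isometries $T_1,T_2$ with orthogonal ranges, so the unit of $Q$ is properly infinite and every class in $K_0(Q)$ is that of a projection $\tau\in Q$ (Cuntz 1981). Explicitly, a class has the form $[G]-[1_n]$ with $G\in M_{2n}(Q)$ a projection (write $[E]-[F]=[E\oplus(1_n-F)]-[1_n]$ for projections $E,F\in M_n(Q)$). The isometries $S_i=T_2^iT_1$ have orthogonal ranges, so with the row $S=(S_1,\dots,S_{2n})$, $S^*S=1_{2n}$, the projection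
$$\tau=T_1\,SGS^*\,T_1^*+T_2\Big(1-\sum_{i=1}^{n+1}S_iS_i^*\Big)T_2^*$$
has class $[G]+[1]-(n+1)[1]=[G]-[1_n]$.

Choose $\tau$ such that $[\tau]$ is mapped to $g$, and take
$$A=\{(m,\lambda)\in M(I)\oplus\mathbb C:\ m+I=\lambda\tau\}.$$
Then $(m,\lambda)\mapsto\lambda$ is a surjection onto $\mathbb C$ with kernel $I$, so $A$ is a separable extension of $\mathbb C$ by $I$. The maps $A\to M(I)$, $(m,\lambda)\mapsto m$, and $\mathbb C\to Q$, $1\mapsto\tau$, together with $\mathrm{id}_I$, form a morphism of extensions. By naturality, $\delta([1])$ is the image of $[\tau]$ in $K_1(I)$, namely $g$. The projection $1\in\mathbb C$ is finite, so the first part applies. Taking $g\ne0$ gives a counterexample over $I$ when $K_1(I)\neq0$. If $K_1(I)=0$, the obstruction always vanishes. $\square$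

**The algebra of Theorem 1 seen this way.** Let $I=\ker\chi=\{f:f(1)=s_1f(0)s_1^*\}$. The projection $P$ is full in $I$: for $g\in C_0((0,1))_+$ and $d\in D$ we have $g\,d=(g^{1/2}d\,z_t^*)\,P\,(z_tg^{1/2})$ with outer factors in $C_0((0,1),D)\subset I$, so the ideal generated by $P$ contains $C_0((0,1),D)$; the quotient $I/C_0((0,1),D)\cong D$, $f\mapsto f(0)$, is simple, and $P(0)\neq0$. Since $h$ lifts $1\in\mathbb C=A/I$, Corollary 8 applies to $x=\langle h\rangle+\langle P\rangle$ and gives $I_x=\ker\chi$ and $q=1$. By Theorem 1 and Theorem 2(3), $\delta([1])\ne0$. Up to the sign convention this class is represented by the unitary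
$$\exp(2\pi ih)=1-e+e^{2\pi it}e ,$$
which is the loop from the example in Section 8 with values in the corner $e$. The gluing $f(1)=s_1f(0)s_1^*$ does not allow this loop to be undone.
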